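\title{Partitions of groups and the covering numbers of difference sets}


\begin{abstract}
For a nonempty subset $A$ of a group $G$ let $\operatorname{cov}(A)$ be the least number of left translates of $A$ that cover $G$. If a group is partitioned into $n$ cells, must some cell $A$ satisfy $\operatorname{cov}(AA^{-1})\le n$? We show that the answer is yes for $n\le 3$ and no for every $n\ge 4$: the free group of countably infinite rank has a partition into $n$ cells with $\operatorname{cov}(AA^{-1})\ge 2^{n-2}+1$ for every cell $A$. The proof translates the question into a closure problem for upward closed subsets of $\mathbb N^n$. The same translation shows that the best bound $\kappa(n)$ equals $1,2,3,5,9$ for $n=1,\dots,5$, and that $\ln\kappa(n)=n\ln n+O(n\ln\ln n)$.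
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a group. For a nonempty set $A\subset G$, the \emph{covering number} of $A$ is
\[
\operatorname{cov}(A)=\min\{|F| : F\subset G,\ G=FA\},
\]
where $FA=\{fa: f\in F,\ a\in A\}$; we write $\operatorname{cov}(A)=\infty$ when no finite $F$ exists. We study the covering number of the \emph{difference set} $AA^{-1}=\{ab^{-1}:a,b\in A\}$. Since $ga=fb$ holds exactly when $g=fba^{-1}$, for all $g\in G$ and $F\subset G$ we have
\begin{equation}\label{eq:disjoint}
g\notin FAA^{-1}\iff gA\cap FA=\emptyset .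
\end{equation}
Thus $\operatorname{cov}(AA^{-1})>N$ means that any $N$ left translates of $A$ leave room for one more translate disjoint from all of them. The number $\operatorname{cov}(AA^{-1})$ therefore measures how small $A$ is. For a subgroup $A$ we have $AA^{-1}=A$, and the number is the index of $A$.

Throughout, a \emph{partition into $n$ cells} is a decomposition $G=A_1\cup\dots\cup A_n$ into $n$ nonempty, pairwise disjoint sets. One expects some cell to occupy at least the fraction $1/n$ of the group, and such a cell should behave like a subgroup of index at most $n$. This reasoning is correct whenever fractions of the group make sense. Recall that $G$ is \emph{amenable} if there is a finitely additive probability measure $\mu$, defined on all subsets of $G$, with $\mu(gA)=\mu(A)$ for all $g\in G$ and $A\subset G$. Finite groups, with normalized counting measure, are the first examples.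

\begin{proposition}\label{prop:amenable}
If $G$ is amenable and $G=A_1\cup\dots\cup A_n$ is a partition, then $\operatorname{cov}(A_iA_i^{-1})\le n$ for some $i$.
\end{proposition}

\begin{proof}
Some cell $A_i$ has $\mu(A_i)\ge 1/n$. Every set $F$ for which the translates $fA_i$, $f\in F$, are pairwise disjoint then has at most $n$ elements. Take such an $F$ of largest size. Every translate $gA_i$ meets $FA_i$, so $G=FA_iA_i^{-1}$ by \eqref{eq:disjoint}.
\end{proof}

The bound $n$ cannot be lowered: if $\mathbb Z$ is partitioned into the residue classes modulo $n$, every difference set is $n\mathbb Z$, whose covering number is $n$. The statement of Proposition~\ref{prop:amenable} does not mention a measure, and this suggests the following question, which comes from \cite{BF}.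

\begin{quote}
\emph{Is it true that for every group $G$, every $n\ge1$ and every partition $G=A_1\cup\dots\cup A_n$, some cell $A_i$ has $\operatorname{cov}(A_iA_i^{-1})\le n$?}
\end{quote}

Let $\kappa(n)$ be the supremum of $\min_i\operatorname{cov}(A_iA_i^{-1})$ over all groups and all partitions into $n$ cells. The residue classes give $\kappa(n)\ge n$, and the question asks whether $\kappa(n)\le n$. We write $\mathbb F$ for the free group of countably infinite rank.

\begin{theorem}\label{thm:lower}
Let $1\le r\le n$ be integers. The group $\mathbb F$ has a partition $\mathbb F=A_1\cup\dots\cup A_n$ such that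
\[
\operatorname{cov}(A_iA_i^{-1})\ \ge\ r+\sum_{p=0}^{n-r-1}r^p\qquad\text{for all } i .
\]
Hence $\kappa(n)\ge r+\sum_{p=0}^{n-r-1}r^p$. In particular, $r=2$ gives $\kappa(n)\ge 2^{n-2}+1$ for $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:values}
We have $\kappa(1),\dots,\kappa(5)=1,2,3,5,9$. For all $n\ge 1$,
\[
\kappa(n)\le\sum_{k=0}^{n-1}\frac{(n-1)!}{k!}\le e\,(n-1)!\,,
\]
and $\ln\kappa(n)=n\ln n+O(n\ln\ln n)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
The statement ``some cell has $\operatorname{cov}(A_iA_i^{-1})\le n$'' holds for all groups and all partitions into $n$ cells if and only if $n\le3$. For each $n\ge4$ the group $\mathbb F$ has a partition into $n$ cells with $\operatorname{cov}(A_iA_i^{-1})\ge2^{n-2}+1>n$ for all $i$.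
\end{corollary}

\begin{proof}
Theorem~\ref{thm:values} gives $\kappa(n)=n$ for $n\le3$. For $n\ge4$ use Theorem~\ref{thm:lower} with $r=2$ and the inequality $2^{n-2}\ge n$.
\end{proof}

Both theorems rest on Theorem~\ref{thm:reduction}, which removes the group from the problem. For a partition we record which numbers of translates of the cells suffice to cover the group. These records form a subset of $\mathbb N^n$ that obeys one exchange rule (Section~\ref{sec:rule}). Conversely, every subset of $\mathbb N^n$ that obeys the rule and misses the origin yields a partition of $\mathbb F$ (Section~\ref{sec:free}). A lower bound for $\kappa(n)$ is then the construction of such a subset (Section~\ref{sec:weights}), and an upper bound is a derivation of the origin from the rule (Section~\ref{sec:upper}).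

\medskip\noindent\emph{Notation.} We write $[n]=\{1,\dots,n\}$, $[0]=\emptyset$ and $\mathbb N=\{0,1,2,\dots\}$. In $\mathbb N^n$, $e_i$ is the $i$-th unit vector, $\mathbf 1_S=\sum_{i\in S}e_i$ for $S\subset[n]$, and $\mathbf 1=\mathbf 1_{[n]}$. The order on $\mathbb N^n$ is coordinatewise, and $U\subset\mathbb N^n$ is \emph{upward closed} if $a\in U$ and $a\le a'$ imply $a'\in U$. The identity of a group $G$ is $1_G$.

\section{The exchange rule}\label{sec:rule}

Without a measure, the only tool is \eqref{eq:disjoint}. The case of two cells shows how far it reaches.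

\begin{example}\label{ex:two}
We show that $\kappa(2)\le2$. Let $G=A\cup B$ be a partition and suppose that both difference sets have covering number greater than $2$. By \eqref{eq:disjoint} with $F=\{1_G\}$ there is $g$ with $gA\cap A=\emptyset$. Then $gA\subset B$, so $A\subset g^{-1}B$ and $G=B\cup g^{-1}B$. By \eqref{eq:disjoint} with $F=\{1_G,g^{-1}\}$ some translate of $B$ is disjoint from $B\cup g^{-1}B=G$, which is impossible because $B\neq\emptyset$.
\end{example}

The argument starts from a cover of $G$ by one translate of each cell, trades the translate of $A$ for a translate of $B$, and arrives at a cover by two translates of $B$. The group elements involved play no role. Only the numbers of translates matter, here $(1,1)$ and then $(0,2)$. In general, if $G$ is covered by $N$ translates of $A_i$ and some further sets, then a translate of $A_i$ that avoids those $N$ translates is covered by the further sets alone, and we may substitute them for a translate of $A_i$ in any other cover. The following definition isolates this step.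

\begin{definition}\label{def:closed}
Let $n,N\ge1$. A set $U\subset\mathbb N^n$ is \emph{$(n,N)$-closed} if it is upward closed, contains $\mathbf 1$, and satisfies
\begin{itemize}
\item[(R)] if $a,b\in\mathbb N^n$, $i\in[n]$, $a+e_i\in U$ and $b+Ne_i\in U$, then $a+b\in U$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:reduction}
Let $n,N\ge1$. There is a group with a partition into $n$ cells, all satisfying $\operatorname{cov}(A_iA_i^{-1})>N$, if and only if there is an $(n,N)$-closed set $U$ with $0\notin U$. In that case the group can be taken to be $\mathbb F$.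
\end{theorem}

We prove ``only if'' now and the rest in Section~\ref{sec:free}.

\begin{lemma}\label{lem:forward}
Let $G=A_1\cup\dots\cup A_n$ be a partition with $\operatorname{cov}(A_iA_i^{-1})>N$ for all $i$. Let $U$ be the set of all $u\in\mathbb N^n$ for which there are sets $P_j\subset G$ with $|P_j|\le u_j$ and $G=\bigcup_jP_jA_j$. Then $U$ is $(n,N)$-closed and $0\notin U$.
\end{lemma}

\begin{proof}
The set $U$ is upward closed by definition, $P_j=\{1_G\}$ shows $\mathbf 1\in U$, and $0\notin U$ because $G\ne\emptyset$. To prove (R), let $P_1,\dots,P_n$ witness $a+e_i\in U$ and let $Q_1,\dots,Q_n$ witness $b+Ne_i\in U$. If $|P_i|\le a_i$, then $a\in U$ and hence $a+b\in U$. Otherwise pick $p\in P_i$, put $P_i'=P_i\setminus\{p\}$, and put $P_j'=P_j$ for $j\neq i$; then $|P_j'|\le a_j$ for all $j$. Write $Q_i=Q_i'\cup F$ with $|Q_i'|\le b_i$ and $|F|\le N$, and put $Q_j'=Q_j$ for $j\ne i$; then $|Q_j'|\le b_j$ for all $j$.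

Since $\operatorname{cov}(A_iA_i^{-1})>N\ge|F|$, there is $g\notin FA_iA_i^{-1}$, and $gA_i\cap FA_i=\emptyset$ by \eqref{eq:disjoint}. From $G=FA_i\cup\bigcup_jQ_j'A_j$ we get $gA_i\subset\bigcup_jQ_j'A_j$, and multiplying on the left by $pg^{-1}$ gives $pA_i\subset\bigcup_jpg^{-1}Q_j'A_j$. Therefore
\[
G=pA_i\cup\bigcup_jP_j'A_j=\bigcup_j\bigl(P_j'\cup pg^{-1}Q_j'\bigr)A_j ,
\]
and $|P_j'\cup pg^{-1}Q_j'|\le a_j+b_j$. Thus $a+b\in U$.
\end{proof}

\begin{example}\label{ex:residues}
For the residue classes modulo $n\ge2$ in $\mathbb Z$, every translate of a cell is a residue class, so the set of Lemma~\ref{lem:forward} is $U=\{u: u_1+\dots+u_n\ge n\}$. Rule (R) holds for $N=n-1$: the coordinates of $a$ sum to at least $n-1$ and those of $b$ to at least $1$. It fails for $N=n$, where $b=0$ is allowed.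
\end{example}

\section{Colorings of the free group}\label{sec:free}

Let $U$ be $(n,N)$-closed with $0\notin U$. We look for a coloring $c\colon\mathbb F\to[n]$ whose color classes $A_i=c^{-1}(i)$ have difference sets with covering number greater than $N$. By \eqref{eq:disjoint}, for each color $i$ and each $F\subset \mathbb F$ with $|F|\le N$ we need an element $g$ such that no $x$ lies in both $gA_i$ and $FA_i$. For a single $x$ this says:
\[
c(g^{-1}x)\neq i,\qquad\text{or}\qquad c(f^{-1}x)\ne i\ \text{ for all } f\in F .
\]
So for each $x$ we must forbid the color $i$ either at one point or at $N$ points, and these two options are the terms $e_i$ and $Ne_i$ in (R). The difficulty is that the conditions overlap. Every point occurs in infinitely many of them, and careless choices forbid all $n$ colors at some point. Two devices control this. We take for $g$ a new free generator for each pair $(i,F)$, so that the point $g^{-1}x$ and the points $f^{-1}x$ lie on different sides of an edge of a tree. And we use the complement of $U$ as the list of those numbers of prohibitions that are still safe.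

\subsection*{Constraints}
Let $g_0,g_1,g_2,\dots$ be a free basis of $\mathbb F$ and let $H_s$ be the subgroup generated by $g_0,\dots,g_{s-1}$, so that $H_0=\{1_{\mathbb F}\}$ and $\mathbb F=\bigcup_sH_s$. There are countably many pairs $(i,F)$ with $i\in[n]$, $F\subset\mathbb F$, $|F|\le N$. List them in a sequence indexed by $s\in\mathbb N$ in which every pair occurs infinitely often, and replace the $s$-th term by $(1,\emptyset)$ whenever its set is not contained in $H_s$. Call the resulting terms $(i_s,F_s)$. Then $F_s\subset H_s$ for all $s$, and every pair $(i,F)$ still equals some $(i_s,F_s)$, because a finite set $F$ lies in $H_s$ for all large $s$.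

For $s\in\mathbb N$ and $x\in\mathbb F$, a coloring $c\colon\mathbb F\to[n]$ \emph{satisfies the constraint $(s,x)$} if
\[
c(g_s^{-1}x)\neq i_s,\qquad\text{or}\qquad c(f^{-1}x)\ne i_s\ \text{ for all } f\in F_s .
\]
The \emph{support} of the constraint is the finite set $\{g_s^{-1}x\}\cup F_s^{-1}x$. Whether $c$ satisfies $(s,x)$ depends only on its values on the support.

\subsection*{The tree}
Let $\Gamma$ be the graph with vertex set $\mathbb F$ and, for each $s\in\mathbb N$ and $x\in\mathbb F$, an edge $\epsilon(s,x)=\{g_s^{-1}x,x\}$ with \emph{label} $s$. Distinct pairs give distinct edges: if $\epsilon(s,x)=\epsilon(t,y)$, then either $x=y$ and $g_s=g_t$, or $x=g_t^{-1}y$ and $y=g_s^{-1}x$, which gives the impossible relation $g_sg_t=1_{\mathbb F}$. A walk in $\Gamma$ from $x$ to $y$ is a way of writing $yx^{-1}$ as a word in the letters $g_s^{\pm1}$, and the walk has no backtracking exactly when the word is reduced. Every element of a free group is represented by exactly one reduced word, so $\Gamma$ is a tree; it is the Cayley graph of $\mathbb F$ for left multiplication. We use two properties.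
\begin{itemize}
\item[(T1)] Deleting one edge from $\Gamma$ leaves exactly two components, one containing each end of the edge.
\item[(T2)] If $h\in H_s$, then $x$ and $hx$ are joined by a walk all of whose labels are less than $s$.
\end{itemize}

\begin{lemma}\label{lem:cut}
Delete the edge $\epsilon(s,x)$ from $\Gamma$, and let $D_1\ni g_s^{-1}x$ and $D_2\ni x$ be the two components. Then $F_s^{-1}x\subset D_2$, and the support of every constraint $(t,y)\neq(s,x)$ with $t\le s$ lies entirely in $D_1$ or entirely in $D_2$.
\end{lemma}

\begin{proof}
Since $F_s\subset H_s$, property (T2) joins $x$ to each point of $F_s^{-1}x$ by a walk with labels less than $s$, and such a walk avoids the deleted edge. In the same way $y$ is joined to each point of $F_t^{-1}y$ by a walk with labels less than $t\le s$, and it is joined to $g_t^{-1}y$ by the edge $\epsilon(t,y)\neq\epsilon(s,x)$. So the whole support of $(t,y)$ lies in the component of $y$.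
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-2.4,0) ellipse (1.9 and 1.1);
\draw (2.4,0) ellipse (1.9 and 1.1);
\fill (-1,0) circle (2pt) node[left] {$g_s^{-1}x$};
\draw (1,0) circle (2pt) node[below] {$x$};
\draw[dashed] (-1,0) -- (0.93,0);
\node at (0,0.95) {$\epsilon(s,x)$};
\foreach \y in {0.55,0,-0.55} { \draw (1.07,0) -- (2.6,\y); \fill (2.6,\y) circle (2pt); }
\node at (3.4,0) {$F_s^{-1}x$};
\node at (-3.5,0) {$D_1$};
\node at (4.7,0.8) {$D_2$};
\end{tikzpicture}
\caption{Deleting the edge $\epsilon(s,x)$ (dashed) splits the Cayley tree of $\mathbb F$ into $D_1$ and $D_2$. The constraint $(s,x)$ is met by forbidding the color $i_s$ at the one point $g_s^{-1}x$ of $D_1$ or at the at most $N$ points $F_s^{-1}x$ of $D_2$. Solid lines stand for walks with labels less than $s$.}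
\label{fig:cut}
\end{figure}

Figure~\ref{fig:cut} shows the situation. The condition $F_s\subset H_s$ cannot be dropped from the construction: if $g_s$ belonged to $F_s$, the constraints $(s,x)$ would say $c(g_s^{-1}x)\neq i_s$ for all $x$ and would forbid the color $i_s$ everywhere. The condition $t\le s$ is needed in the lemma because for $t>s$ the walks from $y$ to $F_t^{-1}y$ may pass through $\epsilon(s,x)$. We therefore always cut at a constraint with the largest index.

\subsection*{Satisfying finitely many constraints}
Once a constraint is met by forbidding a color somewhere, the remaining constraints must be met in the presence of that prohibition. So the statement to be proved by induction has to allow prohibitions given in advance.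

Take $n=2$, $N=1$ and $U=\{u: u_1+u_2\ge2\}$, the set of Example~\ref{ex:residues}. A vector outside $U$ describes at most one prohibition, that is, one point at which one color is forbidden. Cut the tree at the constraint with the largest index. One of the two sides carries no prohibition, so we meet the constraint by placing a new prohibition on that side. Now each side carries at most one prohibition, the remaining constraints do not cross the cut, and we continue on both sides separately. When no constraints are left, at most one color is forbidden on each piece, and we use the other color there. In general, (R) is exactly the statement that one of the two sides can absorb the new prohibitions.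

\begin{lemma}\label{lem:finite}
Let $\mathcal C$ be a finite set of constraints, and let $P_1,\dots,P_n\subset\mathbb F$ be finite sets with $(|P_1|,\dots,|P_n|)\notin U$. Then there is a coloring $c\colon\mathbb F\to[n]$ that satisfies every constraint in $\mathcal C$ and has $c(p)\ne j$ for all $j\in[n]$ and $p\in P_j$.
\end{lemma}

\begin{proof}
We use induction on $|\mathcal C|$, for all choices of the sets $P_j$ at once. Let $\mathcal C=\emptyset$. Since $\mathbf 1\in U$ and $U$ is upward closed, some $P_j$ is empty, and the constant coloring with value $j$ works.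

Now let $\mathcal C\ne\emptyset$. Choose $(s,x)\in\mathcal C$ with $s$ as large as possible, put $\mathcal C'=\mathcal C\setminus\{(s,x)\}$ and $i=i_s$, and let $D_1,D_2$ be as in Lemma~\ref{lem:cut}. Put
\[
P_j^1=P_j\cap D_1,\quad P_j^2=P_j\cap D_2,\qquad a=(|P_j^1|)_{j\in[n]},\quad b=(|P_j^2|)_{j\in[n]} .
\]
Then $a+b=(|P_j|)_j\notin U$. Hence $a\notin U$ and $b\notin U$, as $U$ is upward closed, and by (R) we have $a+e_i\notin U$ or $b+Ne_i\notin U$. In the first case add the point $g_s^{-1}x$ to $P_i^1$. In the remaining case add the points of $F_s^{-1}x$ to $P_i^2$. After this change the vectors of sizes of the two families $(P_j^1)_j$ and $(P_j^2)_j$ are at most $a+e_i$ and $b$ in the first case, and at most $a$ and $b+Ne_i$ in the second. In both cases they lie outside $U$.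

The induction hypothesis gives colorings $c_1,c_2$ of $\mathbb F$ that satisfy $\mathcal C'$ and have $c_m(p)\neq j$ for $p\in P_j^m$, $m=1,2$. Let $c$ agree with $c_1$ on $D_1$ and with $c_2$ on $D_2$. Then $c(p)\ne j$ for $p\in P_j$. Each constraint in $\mathcal C'$ has its support in one $D_m$ by Lemma~\ref{lem:cut}, so $c$ satisfies it because $c_m$ does. In the first case $g_s^{-1}x\in D_1$ and $c(g_s^{-1}x)=c_1(g_s^{-1}x)\ne i$. In the second case $F_s^{-1}x\subset D_2$ and $c=c_2$ avoids the color $i$ on this set. Either way $c$ satisfies $(s,x)$.
\end{proof}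

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
``Only if'' is Lemma~\ref{lem:forward}. Conversely, let $U$ be $(n,N)$-closed with $0\notin U$. The space $[n]^{\mathbb F}$ of all colorings is compact in the product topology by Tychonoff's theorem. The colorings that satisfy a given constraint form a closed set, since the condition involves finitely many coordinates. As $0\notin U$, Lemma~\ref{lem:finite} applies with all $P_j$ empty and shows that finitely many of these closed sets always have a common point. By compactness some coloring $c$ satisfies all constraints.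

Put $A_i=c^{-1}(i)$. Let $i\in[n]$ and $F\subset\mathbb F$ with $|F|\le N$, and choose $s$ with $(i,F)=(i_s,F_s)$. If $g_s=fab^{-1}$ with $f\in F$ and $a,b\in A_i$, then $x=g_sb=fa$ has $c(g_s^{-1}x)=c(b)=i$ and $c(f^{-1}x)=c(a)=i$, which violates $(s,x)$. So $g_s\notin FA_iA_i^{-1}$, and $\operatorname{cov}(A_iA_i^{-1})>N$ for every nonempty $A_i$.

Some colors may be unused. In that case split an infinite class into as many nonempty pieces as are needed to obtain exactly $n$ cells. If $\emptyset\ne B\subset A$, then $FBB^{-1}\subset FAA^{-1}$ for every $F$, so $\operatorname{cov}(BB^{-1})\ge\operatorname{cov}(AA^{-1})>N$.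
\end{proof}

By Proposition~\ref{prop:amenable}, no such construction with $N\ge n$ can succeed on an amenable group. Freeness enters the proof through (T1), which lets us color the two sides of an edge independently.

\section{Closed sets from weights}\label{sec:weights}

To prove Theorem~\ref{thm:lower} we need $(n,N)$-closed sets that miss $0$, with $N$ large. Example~\ref{ex:residues} suggests half-spaces $U=\{u:\sum_jw_ju_j\ge T\}$ with weights $0<w_1\le\dots\le w_n$ and $T=\sum_jw_j$, but these give nothing beyond $N=n-1$. Indeed, if $Ne_n\in U$, then (R) with $a=\mathbf 1-e_n$ and $b=0$ puts $\mathbf 1-e_n$ into $U$, which is false. So $Nw_n<T\le nw_n$ and $N<n$. The obstacle is that $N$ copies of the heaviest coordinate weigh too much. To make $Ne_i$ light for every $i$, we let the weights be assigned to the coordinates in the cheapest way: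
\begin{equation}\label{eq:W}
W(u)=\min_{\sigma\in S_n}\sum_{j=1}^nw_{\sigma(j)}u_j ,\qquad U=\{u\in\mathbb N^n: W(u)\ge T\},
\end{equation}
where $S_n$ is the group of permutations of $[n]$. The function $W$ is monotone, $W(\mathbf 1)=T$ and $W(0)=0$. It is superadditive, $W(a+b)\ge W(a)+W(b)$, because a permutation that is optimal for $a+b$ gives at least $W(a)$ on $a$ and at least $W(b)$ on $b$. Finally,
\begin{equation}\label{eq:one}
W(a+e_i)\le W(a)+w_n ,
\end{equation}
as one sees by evaluating a permutation optimal for $a$ on $a+e_i$. So $a+e_i\in U$ implies $W(a)\ge T-w_n$, and superadditivity yields (R) as soon as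
\begin{equation}\label{eq:need}
b+Ne_i\in U\ \Longrightarrow\ W(b)\ge w_n .
\end{equation}

\begin{example}\label{ex:four}
Let $n=4$, $w=(1,2,4,4)$, $T=11$, $N=4$. The minimum in \eqref{eq:W} pairs large coordinates with small weights, so $W(u)=u_{(1)}+2u_{(2)}+4u_{(3)}+4u_{(4)}$, where $u_{(1)}\ge\dots\ge u_{(4)}$ are the coordinates of $u$ in decreasing order. To check \eqref{eq:need}, let $W(b)\le3$. Then, up to order, $b\le(3,0,0,0)$ or $b=(1,1,0,0)$. Adding $4$ to one coordinate gives, up to order, a vector that is at most one of
\[
(7,0,0,0),\qquad(4,3,0,0),\qquad(5,1,0,0),\qquad(4,1,1,0),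
\]
and these have $W=7,10,7,10$, all less than $11$. So $U$ is $(4,4)$-closed and $0\notin U$. By Theorem~\ref{thm:reduction}, $\mathbb F$ has a partition into four cells whose difference sets all have covering number at least $5$. The same weights fail for $N=5$, since $W(5,3,0,0)=11$ while $W(0,3,0,0)=3$.
\end{example}

In the two largest cases of the example, the new coordinate $4$ takes the weight $1$ and pushes each coordinate of $b$ up to the next weight, which at most doubles its contribution. This is the general mechanism.

\begin{lemma}\label{lem:weights}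
Let $r\ge1$ and $1=w_1\le w_2\le\dots\le w_n$ be integers with $w_{k+1}\le rw_k$ for $1\le k<n$. Put $T=\sum_kw_k$ and $N=T-rw_n+r-1$, and assume $N\ge1$. Then the set $U$ in \eqref{eq:W} is $(n,N)$-closed and $0\notin U$.
\end{lemma}

\begin{proof}
By the properties of $W$ listed above, $U$ is upward closed, $\mathbf 1\in U$, $0\notin U$, and it remains to prove \eqref{eq:need}. Let $b+Ne_i\in U$ and let $\sigma$ be optimal for $b$. Move $i$ to the first position and shift the coordinates that preceded it:
\[
\tau(i)=1,\qquad \tau(j)=\sigma(j)+1\ \text{ if }\sigma(j)<\sigma(i),\qquad \tau(j)=\sigma(j)\ \text{ if }\sigma(j)>\sigma(i).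
\]
This $\tau$ is a permutation. We have $w_{\tau(j)}\le rw_{\sigma(j)}$ for all $j$: for $j=i$ because $w_1=1$, for shifted $j$ by the hypothesis on consecutive weights, and for the other $j$ because $r\ge1$. Hence
\[
T\le W(b+Ne_i)\le\sum_jw_{\tau(j)}b_j+Nw_{\tau(i)}\le rW(b)+N ,
\]
so $rW(b)\ge T-N=rw_n-r+1>r(w_n-1)$. Thus $W(b)>w_n-1$, and since $W(b)$ is an integer, $W(b)\ge w_n$.
\end{proof}

The formula for $N$ tells us which weights to choose. For $r\le n$,
\[
N+1=r+\sum_{k\le n-r}w_k-\sum_{k>n-r}(w_n-w_k).
\]
The last sum vanishes when the $r$ largest weights are equal, and the first is largest when $w_k=r^{k-1}$ for $k\le n-r$.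

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $w_1,\dots,w_n$ be
\[
1,\ r,\ r^2,\ \dots,\ r^{n-r-1},\ \underbrace{r^{n-r},\dots,r^{n-r}}_{r\text{ times}} .
\]
These weights satisfy the hypotheses of Lemma~\ref{lem:weights}, and $N+1=r+\sum_{p=0}^{n-r-1}r^p$. If $N=0$, then $n=r=1$ and the claim is that $\operatorname{cov}(\mathbb F)\ge1$. If $N\ge1$, Lemma~\ref{lem:weights} and Theorem~\ref{thm:reduction} give a partition of $\mathbb F$ into $n$ cells with $\operatorname{cov}(A_iA_i^{-1})\ge N+1$ for all $i$. For $r=2$ the bound is $2+(2^{n-2}-1)=2^{n-2}+1$.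
\end{proof}

For $r=1$ and for $r=n$ all weights equal $1$, and we recover the set of Example~\ref{ex:residues} and the bound $n$. For $n=4$, $r=2$ we recover Example~\ref{ex:four}.

\section{Deriving the origin}\label{sec:upper}

Fix $n,N\ge1$ and let $U^*=U^*_{n,N}$ be the intersection of all $(n,N)$-closed sets; $\mathbb N^n$ is one of them. Each condition in Definition~\ref{def:closed} passes to intersections, so $U^*$ is the smallest $(n,N)$-closed set. Permuting coordinates maps closed sets to closed sets, so $U^*$ is invariant under permutations. If $0\in U^*$, then every $(n,N)$-closed set contains $0$, and Lemma~\ref{lem:forward} shows that every partition into $n$ cells has a cell with $\operatorname{cov}(A_iA_i^{-1})\le N$. Thus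
\begin{equation}\label{eq:upper}
0\in U^*_{n,N}\ \Longrightarrow\ \kappa(n)\le N .
\end{equation}

\subsection*{Substitutes}
Call $b\in\mathbb N^n$ a \emph{substitute} if $b_j=0$ and $b+Ne_j\in U^*$ for some $j$. By symmetry of $U^*$, a rearrangement of a substitute is a substitute, and $b+Ne_i\in U^*$ for \emph{every} $i$ with $b_i=0$. In the language of Lemma~\ref{lem:forward}, such a $b$ counts translates of the other cells that cover one translate of $A_i$. All our derivations alternate the two steps of the next lemma.

\begin{lemma}\label{lem:subst}
\begin{itemize}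
\item[(a)] If $u\in U^*$ and $u_j\le N$, then the vector obtained from $u$ by replacing $u_j$ with $0$ is a substitute.
\item[(b)] Let $0\le k\le n$ and let $b^{(k+1)},\dots,b^{(n)}$ be substitutes whose nonzero coordinates lie in $[k]$. Then $\mathbf 1_{[k]}+b^{(k+1)}+\dots+b^{(n)}\in U^*$.
\item[(c)] If $0$ is a substitute, then $\kappa(n)\le N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $b$ is the new vector, then $b_j=0$ and $b+Ne_j\ge u$.

(b) Put $u^{(m)}=\mathbf 1_{[m]}+\sum_{j>m}b^{(j)}$ for $k\le m\le n$. Then $u^{(n)}=\mathbf 1\in U^*$. Let $m>k$ and $u^{(m)}\in U^*$. Put $a=u^{(m)}-e_m\in\mathbb N^n$. The $m$-th coordinate of $b^{(m)}$ is $0$, so $b^{(m)}+Ne_m\in U^*$, and (R) gives $a+b^{(m)}=u^{(m-1)}\in U^*$. Descending to $m=k$ proves the claim.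

(c) Part (b) with $k=0$ and all $b^{(j)}=0$ gives $0\in U^*$; apply \eqref{eq:upper}.
\end{proof}

\subsection*{A bound for all $n$}
The simplest strategy removes the cells one at a time and uses only vectors whose nonzero coordinates are equal.

\begin{lemma}\label{lem:general}
For all $n\ge1$, $\ \kappa(n)\le\sum_{k=0}^{n-1}(n-1)!/k!\le e\,(n-1)!$.
\end{lemma}

\begin{proof}
Put $c_n=1$ and $c_k=1+(n-k)c_{k+1}$ for $1\le k<n$, and let $N=c_1$. Then $c_n\le c_{n-1}\le\dots\le c_1=N$. We show by descending induction on $k$ that $c_k\mathbf 1_{[k]}\in U^*$. For $k=n$ this is $\mathbf 1\in U^*$. If $c_{k+1}\mathbf 1_{[k+1]}\in U^*$, then $c_{k+1}\mathbf 1_{[k]}$ is a substitute by Lemma~\ref{lem:subst}(a), and part (b), with this substitute used $n-k$ times, gives $\mathbf 1_{[k]}+(n-k)c_{k+1}\mathbf 1_{[k]}=c_k\mathbf 1_{[k]}\in U^*$. For $k=1$ we obtain $Ne_1\in U^*$, so $0$ is a substitute and $\kappa(n)\le c_1$ by part (c).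

The numbers $d_m=c_{n-m}$ satisfy $d_0=1$ and $d_m=1+md_{m-1}$, and so do the sums $\sum_{k=0}^mm!/k!$. Hence $c_1=d_{n-1}=\sum_{k=0}^{n-1}(n-1)!/k!$, and $\sum_k1/k!\le e$.
\end{proof}

\subsection*{Sharp bounds for $n\le5$}
We write vectors as strings of digits and omit trailing zeros. A line such as
\[
11+21+12=44\to4\qquad(n=4)
\]
is read as follows. The first summand is $\mathbf 1_{[k]}$, here with $k=2$. It is followed by $n-k$ summands, each a rearrangement, within the first $k$ coordinates, of a substitute found in an earlier line. By Lemma~\ref{lem:subst}(b) the sum, here $(4,4,0,0)$, lies in $U^*$. Its first digit is at most $N$, and by part (a) deleting this digit leaves a new substitute, written after the arrow. A derivation ends with the substitute $0$.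

For $n=3$ the proof of Lemma~\ref{lem:general} is the derivation $111\to11$, $\ 11+11=22\to2$, $\ 1+2+2=5\to0$, which needs $N=5$. It pays to delay the last step: the substitute $2$ can be used again with $k=2$, where it gives $11+20=31\to1$, and the final sum drops from $5$ to $3$. The derivations below repeat this device. Each new substitute is fed back at a larger $k$, where fewer summands are needed, to produce smaller substitutes while every deleted digit stays at most $N$.

\begin{lemma}\label{lem:small}
We have $\kappa(n)\le1,2,3,5,9$ for $n=1,2,3,4,5$, respectively.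
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:subst}(c) it suffices to derive $0$.

\smallskip\noindent
$n=1$, $N=1$:\quad $1\to0$.

\smallskip\noindent
$n=2$, $N=2$:\quad $11\to1$;\quad $1+1=2\to0$. This is Example~\ref{ex:two}.

\smallskip\noindent
$n=3$, $N=3$:\quad $111\to11$;\quad $11+11=22\to2$;\quad $11+20=31\to1$;\quad $1+1+1=3\to0$.

\smallskip\noindent
$n=4$, $N=5$:
\[
\begin{array}{rl@{\qquad\qquad}rl}
(1) & 1111\to111        & (6)  & 111+400=511\to11\\
(2) & 111+111=222\to22  & (7)  & 11+11+11=33\to3\\
(3) & 111+220=331\to31  & (8)  & 11+30+11=52\to2\\
(4) & 111+310=421\to21  & (9)  & 11+20+20=51\to1\\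
(5) & 11+21+12=44\to4   & (10) & 1+1+1+1=4\to0
\end{array}
\]

\noindent
$n=5$, $N=9$:
\[
\begin{array}{rl@{\qquad}rl}
(1)  & 11111\to1111           & (15) & 111+330+420=861\to61\\
(2)  & 1111+1111=2222\to222   & (16) & 111+610+211=932\to32\\
(3)  & 1111+2220=3331\to331   & (17) & 111+320+320=751\to51\\
(4)  & 1111+3310=4421\to421   & (18) & 111+320+510=941\to41\\
(5)  & 1111+4210=5321\to321   & (19) & 111+410+410=931\to31\\
(6)  & 111+321+123=555\to55   & (20) & 111+310+301=722\to22\\
(7)  & 1111+5500=6611\to611   & (21) & 11+31+31+22=95\to5\\
(8)  & 1111+6110=7221\to221   & (22) & 111+500+310=921\to21\\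
(9)  & 111+221+221=553\to53   & (23) & 11+21+21+21=74\to4\\
(10) & 1111+5300=6411\to411   & (24) & 111+400+400=911\to11\\
(11) & 111+411+411=933\to33   & (25) & 11+40+11+11=73\to3\\
(12) & 111+330+330=771\to71   & (26) & 11+30+30+11=82\to2\\
(13) & 1111+7100=8211\to211   & (27) & 11+20+20+20=71\to1\\
(14) & 111+710+121=942\to42   & (28) & 1+1+1+1+1=5\to0
\end{array}
\]
In every line the addition is digit by digit, the deleted digit is at most $N$, and each summand after the first appears, up to order and zeros, after the arrow of an earlier line.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}]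
Covering numbers are at least $1$, so $\kappa(1)\ge1$, and Theorem~\ref{thm:lower} with $r=2$ gives $\kappa(n)\ge2^{n-2}+1=2,3,5,9$ for $n=2,3,4,5$. These bounds match Lemma~\ref{lem:small}. The general upper bound is Lemma~\ref{lem:general}, and it gives $\ln\kappa(n)\le1+\ln (n-1)!\le n\ln n+1$.

For the lower estimate take $r=\lceil n/\ln n\rceil$. For large $n$ we have $r\le n-1$, so the sum in Theorem~\ref{thm:lower} contains the term $r^{n-r-1}$. Since $n-r-1\ge n-n/\ln n-2\ge0$ and $\ln r\ge\ln n-\ln\ln n\ge0$ for large $n$,
\begin{align*}
\ln\kappa(n)&\ge(n-r-1)\ln r\ge\Bigl(n-\frac n{\ln n}-2\Bigr)(\ln n-\ln\ln n)\\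
&\ge n\ln n-n\ln\ln n-n-2\ln n ,
\end{align*}
where the last step uses $(n/\ln n+2)(\ln n-\ln\ln n)\le n+2\ln n$. The two estimates give $\ln\kappa(n)=n\ln n+O(n\ln\ln n)$.
\end{proof}

\begin{remark}\label{rem:decidable}
The implication \eqref{eq:upper} is an equivalence: if $0\notin U^*_{n,N}$, then Theorem~\ref{thm:reduction} applied to $U^*_{n,N}$ gives $\kappa(n)>N$. Moreover, the condition $0\in U^*_{n,N}$ is decidable for each pair $(n,N)$. For a finite set $M\subset\mathbb N^n$ let $\langle M\rangle$ be the set of vectors that are at least some element of $M$, and for $z\in\mathbb Z^n$ let $z^+$ be the vector with coordinates $\max(z_j,0)$. For $a\in\mathbb N^n$ we have $a+e_i\ge m$ if and only if $a\ge(m-e_i)^+$, and the same holds with $Ne_i$ in place of $e_i$. Put $M_0=\{\mathbf 1\}$ and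
\[
M_{t+1}=M_t\cup\bigl\{(m-e_i)^++(m'-Ne_i)^+ : m,m'\in M_t,\ i\in[n]\bigr\}.
\]
Then $\langle M_{t+1}\rangle$ is obtained from $\langle M_t\rangle$ by adding all vectors $a+b$ that (R) demands, so $\langle M_0\rangle\subset\langle M_1\rangle\subset\dots\subset U^*$. Dickson's lemma states that every subset of $\mathbb N^n$ has finitely many minimal elements. The minimal elements of $\bigcup_t\langle M_t\rangle$ therefore lie in a single $\langle M_t\rangle$, and the chain stabilizes. The condition $M_{t+1}\subset\langle M_t\rangle$ can be tested by finitely many comparisons. When it holds, $\langle M_t\rangle$ is $(n,N)$-closed and hence equal to $U^*$, and $0\in U^*$ if and only if $0\in M_t$.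
\end{remark}

\begin{thebibliography}{1}

\bibitem{BF}
Taras Banakh and Mikolaj Fraczyk,
\emph{The covering number of the difference sets in partitions of $G$-spaces and groups},
arXiv:1405.2151 (2014).

\end{thebibliography}
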